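\title{A pseudocompact space $X$ in ZFC with no complemented copy of $(c_0)_p$ in $C_p(X\times X)$}

\begin{abstract}
We construct in ZFC an infinite pseudocompact space $X$ such that, for every $m\ge1$, each sequence of finitely supported signed measures on $X^m$ that tends to zero on all bounded continuous functions tends to zero in norm. Consequently neither $C_p(X^m)$ nor $C_p^*(X^m)$ admits a continuous linear surjection onto $(c_0)_p$, and neither contains a complemented copy of $(c_0)_p$. The case $m=2$ answers negatively both versions of a problem of K\k{a}kol, Marciszewski, Sobota and Zdomskyy. The space is a dense subspace of a power of $\beta\omega$. Infinite powers cannot behave in this way.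
\end{abstract}

\section{Introduction}\label{sec:intro}

All spaces are Tychonoff. For a space $Z$, let $C_p(Z)$ be the space of continuous real-valued functions on $Z$ with the topology of pointwise convergence, and let $C_p^*(Z)$ be its subspace of bounded functions. We write $C^*(Z)$ for the Banach space of bounded continuous functions with the norm $\|\cdot\|_\infty$. Let
\[
(c_0)_p=\{(a_n)_{n\in\omega}\in\mathbb R^\omega: a_n\to0\}
\]
carry the product topology of $\mathbb R^\omega$. A topological vector space $E$ \emph{contains a complemented copy} of a topological vector space $G$ if $E$ has a closed linear subspace that is linearly homeomorphic to $G$ and is the image of a continuous linear projection of $E$. A space is \emph{pseudocompact} if every continuous real-valued function on it is bounded. Throughout, $\mathfrak c=2^\omega$.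

A \emph{finitely supported measure} on $Z$ is a combination $\mu=\sum_{z\in F}a_z\delta_z$ with $F\subset Z$ finite and $a_z\in\mathbb R$. We put $\mu(f)=\sum a_zf(z)$, $\mu(\{z\})=a_z$, $|\mu|(B)=\sum_{z\in F\cap B}|a_z|$, $\|\mu\|=|\mu|(Z)$ and $\operatorname{supp}\mu=\{z:a_z\ne0\}$, so that $|\mu(f)|\le\|\mu\|\,\|f\|_\infty$. A sequence $(\mu_k)$ is \emph{$C^*$-null} if $\mu_k(f)\to0$ for every $f\in C^*(Z)$.

These measures are what a copy of $(c_0)_p$ detects. A continuous linear map $T$ from $C_p(Z)$ or $C^*_p(Z)$ to $(c_0)_p$ is given by a sequence of finitely supported measures, $Tf=(\mu_n(f))_n$, which is $C^*$-null because $Tf\in c_0$; if $T$ is onto, the norms $\|\mu_n\|$ stay away from $0$ (Lemma~\ref{lem:measures}). So a complemented copy of $(c_0)_p$ requires cancellation that no bounded continuous function can undo. A convergent sequence $z_n\to z$ provides it through $\delta_{z_n}-\delta_z$. A countable discrete space provides none. On a product, cancellation comes almost for free: on the square of any infinite space there are measures of norm one that tend to zero on all functions $u(x)v(y)$ with $u,v$ bounded,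 and on the square of an infinite compact space these measures are $C^*$-null (Example~\ref{ex:walsh}). Two known results describe the situation for products.
\begin{itemize}
\item[(a)] If $X$ and $Y$ are infinite and $X\times Y$ is pseudocompact, then $C_p(X\times Y)$ contains a complemented copy of $(c_0)_p$. If $X\times Y$ is not pseudocompact, then $C_p(X\times Y)$ contains a complemented copy of $\mathbb R^\omega$.
\item[(b)] Under the Continuum Hypothesis, and also under Martin's Axiom, there is an infinite pseudocompact space $X$ such that neither $C_p(X\times X)$ nor $C_p^*(X\times X)$ contains a complemented copy of $(c_0)_p$.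
\end{itemize}
When $X\times X$ is pseudocompact, $C_p(X\times X)=C_p^*(X\times X)$, and (a) gives the copy of $(c_0)_p$ in both. A space as in (b) must therefore be pseudocompact while its square is not, and its square must carry enough bounded continuous functions to undo every possible cancellation. Whether the extra axioms in (b) are needed for this is the content of the following problem, posed in \cite{KMSZ}.

\medskip
\noindent\textbf{Problem.} \emph{Is it consistent that for every infinite pseudocompact space $X$ the space $C_p(X\times X)$ (respectively, $C_p^*(X\times X)$) contains a complemented copy of $(c_0)_p$?}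
\medskip

The answer is no in both versions. Everything in this paper is proved in ZFC.

\begin{theorem}\label{thm:main}
There is an infinite pseudocompact space $X$ such that for every $m\ge1$:
\begin{itemize}
\item[(i)] if $(\mu_k)$ is a sequence of finitely supported measures on $X^m$ with $\mu_k(f)\to0$ for all $f\in C^*(X^m)$, then $\|\mu_k\|\to0$;
\item[(ii)] there is no continuous linear surjection from $C_p(X^m)$ or from $C_p^*(X^m)$ onto $(c_0)_p$; in particular, neither space contains a complemented copy of $(c_0)_p$.
\end{itemize}
Moreover, $|X|$ can be any infinite cardinal $\kappa$ with $\kappa^\omega=\kappa\le2^{\mathfrak c}$, for example $\kappa=\mathfrak c$.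
\end{theorem}

For $m=2$, ZFC thus refutes both statements in the Problem, so neither is consistent with ZFC. Finite powers are the widest possible range for such a theorem (Corollary~\ref{cor:infinite}), and Proposition~\ref{prop:contain} shows which sequence spaces are complemented in $C_p(X^m)$ and $C_p^*(X^m)$ instead.

Section~\ref{sec:measures} reduces (ii) to (i) and identifies the obstacle on squares. Section~\ref{sec:idea} shows on subspaces of $\beta\omega$ how to overcome it. The space $X$ is built in Section~\ref{sec:space}, its supply of continuous functions is described in Section~\ref{sec:functions}, and (i) is proved in Section~\ref{sec:proof}.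

\section{Copies of $(c_0)_p$ and $C^*$-null sequences}\label{sec:measures}

Complemented copies will be produced in one way. Let $J:G\to E$ and $T:E\to G$ be continuous linear maps between Hausdorff topological vector spaces with $TJ=\mathrm{id}_G$. Then $J$ is a linear homeomorphism onto $J(G)$ with inverse $T|_{J(G)}$, the map $JT$ is a continuous projection onto $J(G)$, and $J(G)=\ker(\mathrm{id}_E-JT)$ is closed. So $E$ contains a complemented copy of $G$. Conversely, if $E$ contains a complemented copy of $G$, the projection followed by the linear homeomorphism is a continuous linear surjection $E\to G$.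

\begin{proposition}\label{prop:convergent}
If $Z$ contains distinct points $z,z_0,z_1,\dots$ with $z_n\to z$, then $C_p(Z)$ and $C_p^*(Z)$ contain complemented copies of $(c_0)_p$.
\end{proposition}

\begin{proof}
The set $\{z\}\cup\{z_i:i\ne n\}$ is compact and does not contain $z_n$, so by regularity $z_n$ has an open neighborhood $W_n$ whose closure misses it. The open sets $U_n=W_n\setminus\bigcup_{i<n}\overline{W_i}$ are pairwise disjoint, $z_n\in U_n$ and $z\notin U_n$. Take continuous $f_n:Z\to[0,1]$ with $f_n(z_n)=1$ and $f_n=0$ off $U_n$, and for $a\in c_0$ put $J(a)=\sum_na_nf_n$. At each point at most one $f_n$ is nonzero. Hence the $N$-th tail of the series is bounded by $\sup_{n\ge N}|a_n|$, so that $J(a)\in C^*(Z)$; and the value of $J(a)$ at a fixed point depends continuously on a single coordinate of $a$, so that $J$ is continuous for the pointwise topologies. The map $T(f)=(f(z_n)-f(z))_n$ is continuous and linear with values in $c_0$, and $TJ(a)=a$ because $J(a)(z_n)=a_n$ and $J(a)(z)=0$.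
\end{proof}

\begin{corollary}\label{cor:infinite}
If $|X|\ge2$ and $\lambda\ge\omega$, then $C_p(X^\lambda)$ and $C_p^*(X^\lambda)$ contain complemented copies of $(c_0)_p$.
\end{corollary}

\begin{proof}
Fix $u\ne v$ in $X$. Let $z\in X^\lambda$ have all coordinates equal to $u$, and let $z_n$ differ from $z$ only at the coordinate $n\in\omega\subset\lambda$, where it equals $v$. Then $z_n\to z$.
\end{proof}

In the opposite direction, a surjection onto $(c_0)_p$ always yields a $C^*$-null sequence of norm one. The lower bound on the norms comes from the open mapping theorem, which needs Banach spaces. For $C_p(Z)$ the difficulty is that surjectivity might a priori be achieved only with unbounded functions; most of the proof excludes this.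

\begin{lemma}\label{lem:measures}
Let $E$ be $C_p(Z)$ or $C_p^*(Z)$, and let $T:E\to(c_0)_p$ be a continuous linear surjection. Then there is a $C^*$-null sequence $(\lambda_n)$ of finitely supported measures on $Z$ with $\|\lambda_n\|=1$ for all $n$.
\end{lemma}

\begin{proof}
Let $\psi$ be a continuous linear functional on $E$. It is bounded on a basic neighborhood of $0$, so $|\psi(f)|\le C\max_{z\in F}|f(z)|$ for some finite $F\subset Z$ and some $C$. Thus $\psi(f)$ depends only on $f|_F\in\mathbb R^F$, linearly, and $\psi$ is a finitely supported measure. Applying this to the coordinates of $T$, we get finitely supported $\mu_n$ with $Tf=(\mu_n(f))_n\in c_0$ for all $f\in E$.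

\emph{Step 1: if $E=C_p(Z)$, every continuous $f:Z\to\mathbb R$ is bounded on $S=\bigcup_n\operatorname{supp}\mu_n$.} Suppose that $f$ is unbounded on $S$. We use $f$ to spread out a sequence of points of $S$ and then build a continuous $g$ with $Tg\notin c_0$. Choose recursively $n_0<n_1<\cdots$ and $s_i\in\operatorname{supp}\mu_{n_i}$ with
\begin{equation}\label{eq:gap}
|f(s_{i+1})|>1+\max\Big\{|f(z)|:z\in\bigcup_{n\le n_i}\operatorname{supp}\mu_n\Big\};
\end{equation}
a point $s_{i+1}\in S$ satisfying \eqref{eq:gap} exists and lies in $\operatorname{supp}\mu_n$ only for $n>n_i$. Let $V_i\ni s_i$ be open with $V_i\cap\operatorname{supp}\mu_{n_i}=\{s_i\}$ and $\big||f|-|f(s_i)|\big|<\frac13$ on $V_i$. By \eqref{eq:gap} the numbers $|f(s_i)|$ differ pairwise by more than $1$. If the neighborhood of a point $z$ on which $|f|$ differs from $|f(z)|$ by less than $\frac16$ met $V_i$ and $V_l$, then $|f(s_i)|$ and $|f(s_l)|$ would differ by less than $\frac13+\frac13+\frac13=1$, so $i=l$. Hence $(V_i)$ is locally finite. Also $V_i\cap\operatorname{supp}\mu_{n_l}=\emptyset$ for $l<i$, since on $V_i$ the function $|f|$ exceeds its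 maximum over $\operatorname{supp}\mu_{n_l}$ by more than $\frac23$. Take continuous $g_i:Z\to[0,1]$ with $g_i(s_i)=1$ and $g_i=0$ off $V_i$. For any reals $a_i$ the locally finite sum $g=\sum_ia_ig_i$ is continuous, and
\[
\mu_{n_i}(g)=\sum_{l<i}a_l\,\mu_{n_i}(g_l)+a_i\,\mu_{n_i}(\{s_i\}),
\]
the terms with $l>i$ being zero. As $\mu_{n_i}(\{s_i\})\ne0$, this triangular system can be solved recursively so that $\mu_{n_i}(g)=1$ for all $i$. This contradicts $Tg\in c_0$.

\emph{Step 2: $T(C^*(Z))=c_0$.} For $E=C_p^*(Z)$ this is the hypothesis. For $E=C_p(Z)$, let $f\in E$ and let $M$ bound $|f|$ on $S$. The function $\max(-M,\min(f,M))$ lies in $C^*(Z)$ and agrees with $f$ on $S$, so it has the same image under $T$.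

\emph{Step 3.} Consider $T$ as a linear surjection between the Banach spaces $C^*(Z)$ and $(c_0,\|\cdot\|_\infty)$. If $f_k\to f$ and $Tf_k\to y$ in norm, then $y_n=\lim_k\mu_n(f_k)=\mu_n(f)$ for each $n$, so the graph is closed. By the closed graph theorem $T$ is bounded, and by the open mapping theorem there is $\delta>0$ such that each unit vector $e_n\in c_0$ equals $Tf$ for some $f$ with $\|f\|_\infty\le1/\delta$. Then $1=\mu_n(f)\le\|\mu_n\|/\delta$, so $\|\mu_n\|\ge\delta$. The measures $\lambda_n=\mu_n/\|\mu_n\|$ satisfy $|\lambda_n(f)|\le|\mu_n(f)|/\delta\to0$ for $f\in C^*(Z)$.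
\end{proof}

Thus part (i) of Theorem~\ref{thm:main} implies part (ii). Two examples show what (i) asks for. The first rests on \emph{Schur's theorem}: if $D$ is a countable set and $(\nu_k)$ is a sequence in $\ell_1(D)$ with $\sum_{d}g(d)\nu_k(d)\to0$ for every bounded $g:D\to\mathbb R$, then $\|\nu_k\|_1\to0$.

\begin{example}\label{ex:discrete}
Let $Z$ be a countably infinite discrete space, such as $\omega^m$. Every bounded function on $Z$ is continuous, so by Schur's theorem every $C^*$-null sequence on $Z$ tends to zero in norm. By Lemma~\ref{lem:measures}, $C_p(Z)\cong\mathbb R^\omega$ admits no continuous linear surjection onto $(c_0)_p$. In particular, the copy of $\mathbb R^\omega$ in (a) does not bring a complemented copy of $(c_0)_p$ with it.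
\end{example}

The space $\omega$ satisfies everything in Theorem~\ref{thm:main} except pseudocompactness. We want a pseudocompact $X$ whose finite powers still look discrete to a sequence of measures. For $m=1$ it suffices that every bounded function on a countable subset of $X$ extend to an element of $C^*(X)$. For $m=2$ this is not enough.

\begin{example}\label{ex:walsh}
Let $X$ be any infinite space. For $n\ge1$ choose $F_n\subset X$ with $2^n$ points, identify it with $\{0,1\}^n$, and put
\[
h_n(a,b)=(-1)^{a_1b_1+\dots+a_nb_n},\qquad \mu_n=4^{-n}\sum_{a,b\in F_n}h_n(a,b)\,\delta_{(a,b)} .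
\]
Then $\|\mu_n\|=1$. Since $\sum_bh_n(a,b)h_n(a',b)=\prod_{r=1}^n\big(1+(-1)^{a_r+a'_r}\big)$ equals $2^n$ for $a=a'$ and $0$ otherwise, the matrix $2^{-n/2}h_n$ is orthogonal. For bounded $u,v:X\to\mathbb R$ and $f(x,y)=u(x)v(y)$ the Cauchy--Schwarz inequality gives
\[
|\mu_n(f)|\le4^{-n}\,2^{n/2}\,\|u|_{F_n}\|_2\,\|v|_{F_n}\|_2\le2^{-n/2}\|u\|_\infty\|v\|_\infty .
\]
So $\mu_n(f)\to0$ whenever $f$ is a uniform limit of finite sums of such products. If $X$ is compact, every continuous function on $X^2$ is such a limit by the Stone--Weierstrass theorem, and $(\mu_n)$ is $C^*$-null.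
\end{example}

Hence the square of our space needs bounded continuous functions that are far from sums of products: functions that copy an arbitrary pattern of signs on a fixed fraction of the grids $F_n\times F_n$.

\section{Blocks in $\beta\omega$: the idea for squares}\label{sec:idea}

We recall what is needed about $\beta\omega$, the set of ultrafilters on $\omega$. We identify $n\in\omega$ with the principal ultrafilter at $n$, and $\omega^*=\beta\omega\setminus\omega$ is the set of free ultrafilters. For $S\subset\omega$ let $\overline S=\{p\in\beta\omega:S\in p\}$.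
\begin{itemize}
\item[(U1)] The sets $\overline S$ are a base of clopen sets for a compact Hausdorff topology. Points of $\omega$ are isolated, and every nonempty open set meets $\omega$. An ultrafilter containing a finite set is principal; a free ultrafilter contains every cofinite set, and all its members are infinite.
\item[(U2)] Every bounded function $\omega\to\mathbb R$ extends to a continuous function on $\beta\omega$ with the same supremum norm.
\item[(U3)] For $g:\omega\to\omega$ and $w\in\beta\omega$ let $g(w)=\{S\subset\omega:g^{-1}(S)\in w\}$. The map $w\mapsto g(w)$ extends $g$, it is continuous because the preimage of $\overline S$ is $\overline{g^{-1}(S)}$, and $(g\circ h)(w)=g(h(w))$. The point $g(w)$ is the limit of the sequence $(g(n))$ along $w$, written $w\text{-}\lim_ng(n)$: for every neighborhood $U$ of $g(w)$ the set $\{n:g(n)\in U\}$ belongs to $w$. If $w$ is free and $g(n)=c$ for almost all $n$, then $g(w)=c$.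
\item[(U4)] $|\omega^*|=2^{\mathfrak c}$ (Posp\'{\i}\v{s}il's theorem).
\end{itemize}

Cut $\omega$ into consecutive \emph{blocks} $I_0=\{0\}$, $I_1=\{1,2\}$, $I_2=\{3,4,5\},\dots$ with $|I_j|=j+1$, and let $\pi:\omega\to\omega$ take the value $j$ on $I_j$. The sizes are unbounded so that any finite set fits in one block. The blocks are finite so that
\begin{equation}\label{eq:finite}
p\in\beta\omega\text{ and }\pi(p)\in\omega\quad\Longrightarrow\quad p\in\omega;
\end{equation}
indeed, $\pi(p)=j$ means $I_j\in p$.

Let $\omega\subset Y\subset\beta\omega$, and assume that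
\begin{equation}\label{eq:model}
\pi\text{ is injective on }Y\cap\omega^*.
\end{equation}
Fix $P\subset\omega$ and let $\Sigma=\{(s,t)\in\omega^2:\pi(s)=\pi(t),\ s\in P,\ t\notin P\}$; see Figure~\ref{fig:sigma}. We claim that $\Sigma$ is closed in $Y^2$. Let $(p,q)\in Y^2$ lie in the closure of $\Sigma$. The conditions $\pi(p)=\pi(q)$, $p\in\overline P$, $q\in\overline{\omega\setminus P}$ are closed and hold on $\Sigma$, so they hold at $(p,q)$. The last two give $p\ne q$, so by \eqref{eq:model} one of $p,q$ lies in $\omega$. Then the common value $\pi(p)=\pi(q)$ lies in $\omega$, both points lie in $\omega$ by \eqref{eq:finite}, and $(p,q)\in\Sigma$. Thus $\Sigma$ is a closed set of isolated points of $Y^2$, and \emph{every} function on $\Sigma$, extended by $0$, is continuous on $Y^2$.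

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.45]
\foreach \x in {0,...,9} {\foreach \y in {0,...,9} {\fill[gray!60] (\x,\y) circle (0.07);}}
\foreach \x/\y in {0/0,1/2,3/5,6/9} {\draw (\x-0.4,\x-0.4) rectangle (\y+0.4,\y+0.4);}
\foreach \x/\y in {1/2,3/4,3/5,6/8,6/9,7/8,7/9} {\fill (\x,\y) circle (0.2);}
\foreach \x in {0,...,9} {\node at (\x,-1.1) {\scriptsize$\x$}; \node at (-1.1,\x) {\scriptsize$\x$};}
\node at (10.2,-1.1) {$s$}; \node at (-1.1,10.2) {$t$};
\end{tikzpicture}
\caption{The squares $I_j\times I_j$ of the blocks $I_0,\dots,I_3$ in $\omega^2$. For $P\cap\{0,\dots,9\}=\{1,3,6,7\}$, the large dots are the pairs $(s,t)$ with $s,t$ in the same block, $s\in P$ and $t\notin P$.}\label{fig:sigma}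
\end{figure}

This defeats the measures of Example~\ref{ex:walsh} when $F_n$ is the block $I_{2^n-1}$, which has $2^n$ points. Let $P$ consist of one half of each $F_n$. Let $\Phi$ equal $h_n$ on $(F_n\cap P)\times(F_n\setminus P)$ and $0$ elsewhere. Then $\Phi\in C^*(Y^2)$ and $\mu_n(\Phi)=4^{-n}\cdot2^{n-1}\cdot2^{n-1}=\frac14$ for all $n$.

The set $P$ keeps $\Sigma$ away from the diagonal, about which \eqref{eq:model} says nothing, and it cannot be omitted. Call $S\subset\omega$ a selector if it meets each block in at most one point. Finitely many selectors never cover $\omega$, because block sizes are unbounded, so some ultrafilter $p$ contains no selector; it is free, as singletons are selectors. Then $Y=\omega\cup\{p\}$ satisfies \eqref{eq:model}, while every neighborhood $\overline S\times\overline S$ of $(p,p)$ contains a pair $s\ne t$ from one block. The price of $P$ is that only a quarter of each grid is seen, which is enough.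

Two difficulties remain.

\emph{Pseudocompactness competes with \eqref{eq:model}.} Take $a(j)\ne b(j)$ in $I_j$ for $j\ge1$. If $Y$ is pseudocompact, the sequences $a$ and $b$ of isolated points must accumulate in $Y$, since otherwise an unbounded function on one of them extends by $0$. The limits $a(w)$ and $b(w)$ along one free $w$ are distinct if the ranges of $a$ and $b$ are disjoint, and both have $\pi$-image $w$; so they cannot both be added. Each sequence must be given a limit along its own ultrafilter, and these ultrafilters must remain different after being pushed forward.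

\emph{Measures need not live on $\omega$.} They may sit on the added points, and even on $\omega$ their supports need not fit the blocks. We therefore pass to a subspace of $(\beta\omega)^\kappa$ and arrange that every countable set of points is sent into $\omega$, in any prescribed manner, by some coordinate, while every coordinate satisfies the analog of \eqref{eq:model}.

\section{The space $X$}\label{sec:space}

Fix an infinite cardinal $\kappa$ with $\kappa^\omega=\kappa\le2^{\mathfrak c}$. Then $\kappa\ge2^\omega=\mathfrak c$. By K\"onig's theorem $\kappa^{\operatorname{cf}\kappa}>\kappa$, so $\operatorname{cf}\kappa>\omega$: every countable subset of $\kappa$ is bounded in $\kappa$.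

\subsection*{Independent ultrafilters}
Call $g:\omega\to\omega$ \emph{almost injective} if it is injective on a cofinite set. Some such restriction is needed in the next lemma, since a constant map sends all ultrafilters to one point. The lemma is the only place where $\kappa\le2^{\mathfrak c}$ is used.

\begin{lemma}\label{lem:ultra}
There are $w_\alpha\in\omega^*$ $(\alpha<\kappa)$ such that $g(w_\alpha)\ne g'(w_\gamma)$ whenever $\alpha\ne\gamma$ and $g,g'$ are almost injective.
\end{lemma}

\begin{proof}
Let $g$ be injective on the cofinite set $C$ and let $w\in\omega^*$. For $S\subset\omega$ we have $g^{-1}(g(S\cap C))\cap C=S\cap C$, and $C\in w$; hence $S\in w$ if and only if $g(S\cap C)\in g(w)$. So for given $g$ and $p\in\beta\omega$ at most one $w\in\omega^*$ satisfies $g(w)=p$. Suppose that $w_\gamma$ is chosen for $\gamma<\alpha$. There are at most $|\alpha|\cdot\mathfrak c$ triples $(\gamma,g,g')$, and each forbids at most one $w$, the solution of $g(w)=g'(w_\gamma)$. Since $|\alpha|<\kappa\le2^{\mathfrak c}$ and $\mathfrak c<2^{\mathfrak c}$, fewer than $2^{\mathfrak c}$ ultrafilters are forbidden, and by (U4)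 some $w_\alpha\in\omega^*$ is not. The condition is symmetric in $\alpha$ and $\gamma$, so the recursion gives the lemma.
\end{proof}

\subsection*{Two lists of tasks}
To apply Lemma~\ref{lem:ultra} to $\pi(w\text{-}\lim_ny_n)$ we need $n\mapsto\pi(y_n)$ to be almost injective whenever the limit is free. So we take limits only of special sequences. A sequence $(y_n)$ in $\omega$ is \emph{tame} if it is eventually constant or $(\pi(y_n))$ is eventually strictly increasing. Subsequences of tame sequences are tame, and tameness ignores finitely many terms. Every sequence in $\omega$ has a tame subsequence: if $(\pi(y_n))$ is bounded, the sequence takes finitely many values because blocks are finite, and has a constant subsequence; otherwise $(\pi(y_n))$ has a strictly increasing subsequence.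

Let $\mathcal E$ be the set of functions $e:\kappa\to\omega$ with $\{\alpha:e(\alpha)\ne0\}$ countable. Let $\mathcal S$ be the set of pairs $(N,y)$, where $N\subset\kappa$ is nonempty and countable and $y=(y_n)_{n\in\omega}$ is a sequence in $\omega^N$ such that $(y_n(\beta))_n$ is tame for every $\beta\in N$. There are at most $\kappa^\omega=\kappa$ countable subsets of $\kappa$, and each carries at most $\mathfrak c\le\kappa$ elements of either set, so $|\mathcal E|,|\mathcal S|\le\kappa$. Using $|\kappa\times\kappa|=\kappa$, enumerate
\[
\mathcal E=\{e_\beta:\beta<\kappa\},\qquad\mathcal S=\{(N_\alpha,y^\alpha):\alpha<\kappa\}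
\]
so that each element is listed $\kappa$ times. A bounded subset of $\kappa$ has fewer than $\kappa$ elements, so each element is listed cofinally often.

\subsection*{The points}
Think of a $\kappa\times\kappa$ matrix with entries $x_\alpha(\beta)\in\beta\omega$, whose rows are the points of $X$ and whose columns are the coordinates. Column $\beta$ has the task of labeling countably many points by prescribed natural numbers. Row $\alpha$ has the task of being a limit of $y^\alpha$ in countably many coordinates. The two kinds of tasks compete for the same entries. We give the entries with $\alpha<\beta$ to the column and those with $\beta\le\alpha$ to the row; as each task is countable and recurs cofinally, it is eventually carried out in full. For $\alpha<\kappa$ define $x_\alpha\in(\beta\omega)^\kappa$ by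
\[
x_\alpha(\beta)=\begin{cases}
e_\beta(\alpha)&\text{if }\alpha<\beta,\\
w_\alpha\text{-}\lim_ny^\alpha_n(\beta)&\text{if }\beta\le\alpha\text{ and }\beta\in N_\alpha,\\
0&\text{if }\beta\le\alpha\text{ and }\beta\notin N_\alpha,
\end{cases}
\]
and let $X=\{x_\alpha:\alpha<\kappa\}$ be a subspace of the compact Hausdorff space $(\beta\omega)^\kappa$; it is Tychonoff. Note that $w_\alpha$ is used by the single point $x_\alpha$.

\begin{lemma}\label{lem:props}
The map $\alpha\mapsto x_\alpha$ is injective, so $|X|=\kappa$, and:
\begin{itemize}
\item[(X1)] if $x\ne x'$ in $X$, $\beta<\kappa$ and $x(\beta),x'(\beta)\in\omega^*$, then $\pi(x(\beta))\ne\pi(x'(\beta))$;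
\item[(X2)] if $D\subset X$ is countable and $e:D\to\omega$, there is $\beta<\kappa$ with $d(\beta)=e(d)$ for all $d\in D$;
\item[(X3)] if $K\subset\kappa$ is finite and $s\in\omega^K$, there is $x\in X$ with $x|_K=s$;
\item[(X4)] if $(N,y)\in\mathcal S$, there are $x\in X$ and $w\in\omega^*$ with $x(\beta)=w\text{-}\lim_ny_n(\beta)$ for all $\beta\in N$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $A\subset\kappa$ be countable and $e:A\to\omega$. Extend $e$ by $0$ to an element of $\mathcal E$ and choose $\beta>\sup A$ at which it is listed. Then $x_\alpha(\beta)=e_\beta(\alpha)=e(\alpha)$ for $\alpha\in A$. For two-point sets $A$ this gives injectivity, and then in general it gives (X2).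

(X1) If $x_\alpha(\beta)\in\omega^*$, the entry is of the second kind, and by (U3) the tame sequence $(y_n^\alpha(\beta))_n$ is not eventually constant. So $g(n)=\pi(y^\alpha_n(\beta))$ is eventually strictly increasing, hence almost injective, and $\pi(x_\alpha(\beta))=g(w_\alpha)$ by (U3). In the same way $\pi(x_\gamma(\beta))=g'(w_\gamma)$ with $g'$ almost injective if $x_\gamma(\beta)\in\omega^*$. For $\alpha\ne\gamma$ these differ by Lemma~\ref{lem:ultra}.

(X4) Choose $\alpha\ge\sup N$ with $(N_\alpha,y^\alpha)=(N,y)$, and take $x=x_\alpha$, $w=w_\alpha$.

(X3) For $K\ne\emptyset$ apply (X4) to $K$ and the constant sequence with value $s$.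
\end{proof}

From now on only (X1)--(X4) are used. Property (X3) says that $X$ is dense in $(\beta\omega)^\kappa$. It matters because (X4) controls the limit point only on $N$: the point $x$ need not be an accumulation point of any given sequence of points of $X$, but by density it is an accumulation point of a sequence of \emph{open} sets that depend only on coordinates in $N$. This is what pseudocompactness needs.

\begin{proposition}\label{prop:pseudo}
$X$ is pseudocompact.
\end{proposition}

\begin{proof}
Suppose that $f:X\to\mathbb R$ is continuous and unbounded. For each $n$ the open set $\{|f|>n\}$ contains a nonempty basic set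
\[
B_n=\{x\in X:x(\beta)\in C_{n,\beta}\text{ for all }\beta\in K_n\},
\]
where $K_n\subset\kappa$ is finite and nonempty and the $C_{n,\beta}\subset\beta\omega$ are nonempty and clopen. Let $N=\bigcup_nK_n$. By (U1) choose $z_n\in\omega^N$ with $z_n(\beta)\in C_{n,\beta}$ for $\beta\in K_n$ and $z_n(\beta)=0$ for $\beta\in N\setminus K_n$. List $N=\{\beta_0,\beta_1,\dots\}$, with repetitions if $N$ is finite. Choose infinite sets $A_0\supset A_1\supset\cdots$ such that $(z_n(\beta_k))_{n\in A_k}$ is tame, and then $n_0<n_1<\cdots$ with $n_i\in A_i$. Since $n_i\in A_k$ for $i\ge k$, the sequence $y_i=z_{n_i}$ satisfies $(N,y)\in\mathcal S$. Let $x_*\in X$ and $w\in\omega^*$ be given by (X4).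

By continuity there are $M$, a finite $L\subset\kappa$ and clopen $U_\beta\ni x_*(\beta)$ $(\beta\in L)$ such that $|f|<M$ on $U=\{x\in X:x(\beta)\in U_\beta\text{ for all }\beta\in L\}$. By (U3) the set of $i$ with $y_i(\beta)\in U_\beta$ for all $\beta\in L\cap N$ belongs to $w$. It is therefore infinite and contains some $i$ with $n_i>M$. By (X3) there is $x\in X$ with $x(\beta)=y_i(\beta)$ for $\beta\in K_{n_i}\cup(L\cap N)$ and $x(\beta)\in U_\beta\cap\omega$ for $\beta\in L\setminus N$; the two sets of coordinates are disjoint because $K_{n_i}\subset N$. Then $x\in U\cap B_{n_i}$, so $M<n_i<|f(x)|<M$, a contradiction.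
\end{proof}

\section{Continuous functions on $X$ and on $X^m$}\label{sec:functions}

In one variable, (X2) makes countable subsets of $X$ behave like $\omega$ inside $\beta\omega$.

\begin{lemma}\label{lem:extend}
Let $D\subset X$ be countable. Every bounded $g:D\to\mathbb R$ extends to some $\tilde g\in C^*(X)$, and every $d\in D$ has a clopen neighborhood $V_d$ in $X$ with $V_d\cap D=\{d\}$.
\end{lemma}

\begin{proof}
Take an injective $e:D\to\omega$ and $\beta$ as in (X2). Put $V_d=\{x\in X:x(\beta)=e(d)\}$, which is clopen because $e(d)$ is isolated in $\beta\omega$. Let $\hat g$ be the extension to $\beta\omega$, given by (U2), of the function equal to $g\circ e^{-1}$ on $e(D)$ and to $0$ on $\omega\setminus e(D)$, and put $\tilde g(x)=\hat g(x(\beta))$.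
\end{proof}

In several variables, (X1) plays the role of \eqref{eq:model}. Points of $X^m$ are written $\xi=(\xi^1,\dots,\xi^m)$, and $\xi(\beta)=(\xi^1(\beta),\dots,\xi^m(\beta))\in(\beta\omega)^m$. Only two of the $m$ entries are separated by $P$, but all $m$ are required to lie in one block; this is what forces the remaining entries into $\omega$.

\begin{lemma}\label{lem:block}
Let $m\ge2$, $\beta<\kappa$, $P\subset\omega$, and $i\ne l$ in $\{1,\dots,m\}$. Let $\varphi:\omega^m\to\mathbb R$ be any function vanishing outside
\[
\Sigma=\{s\in\omega^m:\pi(s_1)=\dots=\pi(s_m),\ s_i\in P,\ s_l\notin P\}.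
\]
Define $\Phi:X^m\to\mathbb R$ by $\Phi(\xi)=\varphi(\xi(\beta))$ if $\xi(\beta)\in\omega^m$ and $\Phi(\xi)=0$ otherwise. Then $\Phi$ is continuous.
\end{lemma}

\begin{proof}
The set
\[
K=\{p\in(\beta\omega)^m:\pi(p_1)=\dots=\pi(p_m),\ p_i\in\overline P,\ p_l\in\overline{\omega\setminus P}\}
\]
is closed by (U1) and (U3), and $\Sigma\subset K$. We show that $\Phi$ is constant near every $\xi\in X^m$. Put $p=\xi(\beta)$. If $p\notin K$, then $\{\eta:\eta(\beta)\notin K\}$ is an open neighborhood of $\xi$ on which $\Phi=0$. Let $p\in K$. Then $p_i\ne p_l$, so $\xi^i\ne\xi^l$, and $\pi(p_i)=\pi(p_l)$. By (X1), $p_i$ or $p_l$ lies in $\omega$. Hence the common value of the $\pi(p_r)$ lies in $\omega$, and $p\in\omega^m$ by \eqref{eq:finite}. Then $p$ is isolated in $(\beta\omega)^m$, and $\Phi$ is constant on the open set $\{\eta:\eta(\beta)=p\}$.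
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

By Lemma~\ref{lem:props} and Proposition~\ref{prop:pseudo}, $X$ is pseudocompact of cardinality $\kappa$. By Lemma~\ref{lem:measures} it remains to prove (i), which we do by induction on $m$. Let $(\mu_k)$ be a $C^*$-null sequence on $X^m$, and let $D\subset X$ be the countable set of all entries $\xi^r$ of all points $\xi\in\bigcup_k\operatorname{supp}\mu_k$. Every $\mu_k$ is supported in $D^m$.

For $m=1$, Lemma~\ref{lem:extend} gives $\sum_dg(d)\mu_k(\{d\})=\mu_k(\tilde g)\to0$ for every bounded $g:D\to\mathbb R$, and $\|\mu_k\|\to0$ by Schur's theorem.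

Let $m\ge2$ and assume (i) for $m-1$. Lemma~\ref{lem:block} sees only tuples with two different entries, all of whose entries are labeled in one block. To give each measure of a subsequence its own block, the measures must use essentially disjoint sets of entries; Step 1 makes this possible. Step 2 disposes of the nonconstant tuples, and Step 3 of the diagonal, which is a copy of the case $m=1$.

\medskip
\noindent\emph{Step 1: for $d\in D$ and $1\le r\le m$, $|\mu_k|(\{\xi:\xi^r=d\})\to0$.}
Let $\mu_k'$ be the restriction of $\mu_k$ to the slice $\{\xi:\xi^r=d\}$, regarded as a measure on $X^{m-1}$ by deleting the $r$-th entry; $\|\mu_k'\|$ is the quantity in question. For $g\in C^*(X^{m-1})$ the function $f(\xi)=1_{V_d}(\xi^r)\,g((\xi^t)_{t\ne r})$, with $V_d$ from Lemma~\ref{lem:extend}, is bounded and continuous. On $D^m$ its first factor is the indicator function of the slice, so $\mu_k'(g)=\mu_k(f)\to0$. By the inductive hypothesis $\|\mu_k'\|\to0$. Summing over $d$ and $r$, we get for every finite $H\subset D$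
\begin{equation}\label{eq:slices}
|\mu_k|(\{\xi:\xi^r\in H\text{ for some }r\})\to0 .
\end{equation}

\medskip
\noindent\emph{Step 2: for $i\ne l$, $|\mu_k|(\{\xi:\xi^i\ne\xi^l\})\to0$.}
Suppose not. Passing to a subsequence, we may assume that $|\mu_k|(\{\xi:\xi^i\ne\xi^l\})>\varepsilon$ for all $k$, with some $\varepsilon>0$.

\emph{Disjoint sets of entries.} We choose $k_0<k_1<\cdots$ and finite sets $F_j\subset D$ recursively. Given $F_t$ for $t<j$, put $H_j=\bigcup_{t<j}F_t$, use \eqref{eq:slices} to find $k_j$ larger than the earlier $k_t$ with
\begin{equation}\label{eq:small}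
|\mu_{k_j}|(\{\xi:\xi^r\in H_j\text{ for some }r\})<\varepsilon/9,
\end{equation}
and let $F_j$ be the set of entries of points of $\operatorname{supp}\mu_{k_j}$ that are not in $H_j$. The $F_j$ are pairwise disjoint and $\operatorname{supp}\mu_{k_j}\subset(F_j\cup H_j)^m$. A point of the support either has an entry in $H_j$ or lies in $F_j^m$, so by \eqref{eq:small} the set $G_j=\{\xi\in F_j^m:\xi^i\ne\xi^l\}$ has $|\mu_{k_j}|(G_j)>8\varepsilon/9$.

\emph{Splitting $F_j$.} For $F'\subset F_j$ let $R(F')=\{\xi\in F_j^m:\xi^i\in F',\ \xi^l\notin F'\}\subset G_j$. A given $\xi\in G_j$ lies in $R(F')$ for exactly $2^{|F_j|-2}$ of the $2^{|F_j|}$ subsets $F'$, since two distinct elements of $F_j$ are prescribed. So the average of $|\mu_{k_j}|(R(F'))$ over all $F'$ is $\frac14|\mu_{k_j}|(G_j)$, and some $F_j'\subset F_j$ gives a set $R_j=R(F_j')$ with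
\begin{equation}\label{eq:large}
|\mu_{k_j}|(R_j)>2\varepsilon/9 .
\end{equation}

\emph{The test function.} Choose even numbers $b_0<b_1<\cdots$ with $b_j+1\ge|F_j|$. As $|I_{b_j}|=b_j+1$ and the blocks with odd index have infinite union, there is an injective $e:D\to\omega$ with $e(F_j)\subset I_{b_j}$ for all $j$ that maps $D\setminus\bigcup_jF_j$ into the blocks with odd index. Let $\beta$ be as in (X2) for $e$, so that $\xi(\beta)=(e(\xi^1),\dots,e(\xi^m))$ for $\xi\in D^m$ and $\xi\mapsto\xi(\beta)$ is injective on $D^m$. Put $P=\bigcup_je(F_j')$. The sets $R_j\subset F_j^m$ are pairwise disjoint, so we may define $\varphi:\omega^m\to\{-1,0,1\}$ by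
\[
\varphi(\xi(\beta))=\operatorname{sgn}\mu_{k_j}(\{\xi\})\quad\text{for }\xi\in R_j,\ j\in\omega,
\]
and $\varphi=0$ at all other points. For $\xi\in R_j$ all entries of $\xi(\beta)$ lie in $I_{b_j}$, $e(\xi^i)\in P$, and $e(\xi^l)\notin P$ because $\xi^l\in F_j\setminus F_j'$ belongs to no $F'_t$ and $e$ is injective. So $\varphi$ vanishes outside $\Sigma$, and Lemma~\ref{lem:block} gives $\Phi\in C^*(X^m)$ with $|\Phi|\le1$. On $D^m$, $\Phi$ equals $\operatorname{sgn}\mu_{k_t}(\{\cdot\})$ on $R_t$ and vanishes off $\bigcup_tR_t$.

\emph{Evaluation.} Split $\mu_{k_j}(\Phi)$ according to the sets $R_t$. The set $R_j$ contributes $|\mu_{k_j}|(R_j)>2\varepsilon/9$ by \eqref{eq:large}. The points of $\bigcup_{t<j}R_t$ have entries in $H_j$, so by \eqref{eq:small} they contribute less than $\varepsilon/9$ in absolute value. For $t>j$ the set $F_t$ is disjoint from $F_j\cup H_j$, so $R_t$ misses $\operatorname{supp}\mu_{k_j}$. Hence $\mu_{k_j}(\Phi)>\varepsilon/9$ for all $j$, although $(\mu_k)$ is $C^*$-null. This contradiction proves Step 2.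

\medskip
\noindent\emph{Step 3: the diagonal.}
Let $\Delta=\{(x,\dots,x):x\in X\}$. A point off $\Delta$ has $\xi^1\ne\xi^l$ for some $l\ge2$, so $|\mu_k|(X^m\setminus\Delta)\to0$ by Step 2. Put $\nu_k(d)=\mu_k(\{(d,\dots,d)\})$ for $d\in D$. For bounded $g:D\to\mathbb R$ let $f(\xi)=\tilde g(\xi^1)$ with $\tilde g$ from Lemma~\ref{lem:extend}. Then
\[
\Big|\sum_{d\in D}g(d)\nu_k(d)\Big|\le|\mu_k(f)|+\|f\|_\infty\,|\mu_k|(X^m\setminus\Delta)\to0 .
\]
By Schur's theorem $|\mu_k|(\Delta)=\|\nu_k\|_1\to0$. Therefore $\|\mu_k\|=|\mu_k|(\Delta)+|\mu_k|(X^m\setminus\Delta)\to0$, which completes the induction and the proof of Theorem~\ref{thm:main}. \qed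

\begin{remark}\label{rem:countable}
Part (i) holds also for countably supported measures $\mu_k\in\ell_1(X^m)$. Choose finitely supported $\mu_k'$ with $\|\mu_k-\mu_k'\|\le1/(k+1)$. Then $|\mu'_k(f)|\le|\mu_k(f)|+\|f\|_\infty/(k+1)\to0$ for $f\in C^*(X^m)$, so $\|\mu_k'\|\to0$ and $\|\mu_k\|\to0$.
\end{remark}

\section{What the finite powers do contain}\label{sec:contain}

Lemma~\ref{lem:block} does not require $\varphi$ to be bounded. Used with one point of $\Sigma$ in each block, it splits off the function spaces of the discrete space $\omega$.

\begin{proposition}\label{prop:contain}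
Let $X$ be the space of Section~\ref{sec:space} and $m\ge2$. Then $X^m$ is not pseudocompact, $C_p(X^m)$ contains a complemented copy of $\mathbb R^\omega$, and $C_p^*(X^m)$ contains a complemented copy of $\ell_\infty$ with the topology inherited from $\mathbb R^\omega$.
\end{proposition}

\begin{proof}
For $j\ge1$ choose distinct $a_j,b_j\in I_j$. Put $P=\{a_j:j\ge1\}$, $i=1$, $l=2$, and fix any $\beta<\kappa$. The point $s^j=(a_j,b_j,\dots,b_j)$ lies in $\Sigma$, since the only element of $P$ in $I_j$ is $a_j$. By (X3) choose $\xi_j\in X^m$ with $\xi_j(\beta)=s^j$. For a real sequence $c=(c_j)_{j\ge1}$ let $\Phi_c$ be the continuous function of Lemma~\ref{lem:block} for the function $\varphi$ with $\varphi(s^j)=c_j$ and $\varphi=0$ elsewhere. Then $\Phi_c(\xi_j)=c_j$, and all other values of $\Phi_c$ are among the $c_j$ and $0$, so $\Phi_c$ is bounded if and only if $c$ is. For $c_j=j$ we get an unbounded continuous function on $X^m$. The map $J:c\mapsto\Phi_c$ is linear, and it is continuous for the pointwise topologies: for fixed $\xi$ the value $\Phi_c(\xi)$ is $c_j$ if $\xi(\beta)=s^j$, and is $0$ for all $c$ if there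 is no such $j$. The map $T:f\mapsto(f(\xi_j))_{j\ge1}$ is linear and continuous, and $TJ=\mathrm{id}$. Both maps preserve boundedness, so the criterion at the beginning of Section~\ref{sec:measures} applies to $\mathbb R^\omega$ and $C_p(X^m)$ as well as to $\ell_\infty$ and $C_p^*(X^m)$.
\end{proof}

Theorem~\ref{thm:main} also shows that in the first part of (a) the pseudocompactness of $X\times Y$ cannot be weakened in ZFC to pseudocompactness of the factors, not even when $X=Y$.

\begin{thebibliography}{1}
\bibitem{KMSZ} Jerzy K\k{a}kol, Witold Marciszewski, Damian Sobota, Lyubomyr Zdomskyy, \emph{On complemented copies of the space $c_0$ in spaces $C_p(X\times Y)$}, arXiv:2007.14723 (2020).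
\end{thebibliography}
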